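# A plurisubharmonic exhaustion for the twistor space of an Anosov surface

## 1. Positive solutions of $X^2h+Kh<0$ and the potential $-\log\big((1-t^2)h\big)$

Let $(M,g)$ be a closed oriented Riemannian surface, connected throughout (otherwise argue on each component). Let $SM$ be its unit tangent bundle, $X$ the geodesic vector field on $SM$, $\varphi_s$ its flow, and $K$ the Gauss curvature, also regarded as a function on $SM$. Suppose that somebody hands us a function $h\in C^\infty(SM)$ with
$$h>0,\qquad X^2h+Kh<0\qquad\text{on } SM. \tag{1}$$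
Write a nonzero tangent vector of length less than $1$ as $v=tw$ with $|w|=1$, $0<t<1$, and put
$$f(x,tw)=-\log(1-t^2)-\log h(x,w). \tag{2}$$
This function lives on the open unit disk bundle without its zero section, and it tends to $+\infty$ at the boundary $t=1$. The lecture turns on it.

What is it for? The open unit disk bundle $Z^\circ$ carries a complex structure built from the geodesic flow, recalled in Section 2. The question, posed in the paper of Jan Bohr, Thibault Lefeuvre and Gabriel P. Paternain, "Invariant distributions and the transport twistor space of closed surfaces", arXiv:2301.07391 (2023), is whether $Z^\circ$ is holomorphically convex for every closed oriented Anosov surface. In plain words: do the holomorphic functions on $Z^\circ$ suffice to stop a compact set from having a hull that runs out to the boundary? The answer is yes. We shall see that (1) is exactly what makes $f$ strictly plurisubharmonic near the boundary, and that (1) can be solved exactly when the geodesic flow is Anosov.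

Along a unit speed geodesic $X$ is $d/ds$, so (1) says $h''+Kh<0$: the function $h$ is a positive strict supersolution of the Jacobi equation $a''+Ka=0$. It is moreover a function on the compact space $SM$, so it stays between two positive constants along every geodesic. Three cases can be done by hand.

* If $K<0$ everywhere, $h=1$ satisfies (1), because $X^2h+Kh=K$.
* On a flat torus there is no such $h$. We would have $X^2h<0$ everywhere. But the Liouville measure $\mu$ is invariant under the flow, so $\int_{SM}X(Xh)\,d\mu=0$.
* On the round sphere, $K=1$, there is none either: integrate $h''+h<0$ over a closed geodesic. The first term integrates to $0$ and the second to a positive number.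

The last two cases are instances of a general fact, which we shall need again.

**Lemma 1.** If (1) has a solution $h$, then
$$\int_{SM}K\,d\mu<-\int_{SM}\frac{(Xh)^2}{h^2}\,d\mu\le 0,$$
and $M$ has genus at least $2$.

**Proof.** Since $\mu$ is invariant, $0=\int X\big(\tfrac{Xh}{h}\big)d\mu=\int\frac{X^2h}{h}\,d\mu-\int\frac{(Xh)^2}{h^2}\,d\mu$. By (1), $K<-\frac{X^2h}{h}$; integrate. Locally $\mu$ is the product of the area of $M$ and $d\theta$ on the fibre circles, up to a constant factor, so $\int_{SM}K\,d\mu$ is a positive multiple of $\int_MK\,dA=2\pi\chi(M)$ by Gauss–Bonnet. Hence $\chi(M)<0$. $\square$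

## 2. The transport twistor space, hulls, and Anosov flows

**Vertical modes.** Let $V$ generate the counterclockwise rotation of the fibres of $SM$. Every $u\in C^\infty(SM)$ is a sum $u=\sum_{k\in\mathbb Z} u_k$ with $u_k\in\Omega_k=\{w\in C^\infty(SM):Vw=ikw\}$. Call $u$ fibrewise holomorphic if $u_k=0$ for $k<0$. The field $X$ maps $\Omega_k$ into $\Omega_{k-1}\oplus\Omega_{k+1}$, so $X=\eta_++\eta_-$ with $\eta_\pm\colon\Omega_k\to\Omega_{k\pm1}$. Example: on a flat torus with coordinates $x,y$ and angle $\theta$, $X=\cos\theta\,\partial_x+\sin\theta\,\partial_y$ and $V=\partial_\theta$. With $\zeta=x+iy$ this reads $X=e^{i\theta}\partial_\zeta+e^{-i\theta}\partial_{\bar\zeta}$, so $\eta_+=e^{i\theta}\partial_\zeta$ and $\eta_-=e^{-i\theta}\partial_{\bar\zeta}$.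

**The space $Z$.** Let $Z=\{(x,v)\in TM:|v|_g\le1\}$, with interior $Z^\circ$ and boundary $\partial Z=SM$. We identify $M$ with the zero section. Off $M$ use the coordinates $(x,w,t)\in SM\times(0,1]$, $v=tw$. There the complex distribution $D$ of rank $2$ is spanned by
$$A=\eta_-+t^2\eta_+,\qquad B=t\partial_t+iV. \tag{3}$$
It extends smoothly across $M$, is involutive, and satisfies $D\cap\bar D=0$ on $Z^\circ$. So $D$ is the $(0,1)$-bundle $T^{0,1}$ of an integrable complex structure, and $Z^\circ$ is a complex surface. The conjugate fields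
$$\bar A=\eta_++t^2\eta_-,\qquad \bar B=t\partial_t-iV$$
span $T^{1,0}=\bar D$. At $t=1$ one has $A=\bar A=X$, a real vector: the complex structure degenerates at $\partial Z$. The fibre disks and the zero section $M\subset Z^\circ$ are holomorphic curves. A function $F$ is holomorphic if $AF=BF=0$. The traces on $SM$ of the holomorphic functions that are smooth up to the boundary are exactly the fibrewise holomorphic solutions of $Xu=0$.

**Three algebras.** $\mathcal A(Z^\circ)$ is the algebra of holomorphic functions on $Z^\circ$. The subalgebra $\mathcal A_{\rm pol}(Z)$ consists of those $F$ with $|F(x,v)|\le C(1-|v|_g)^{-N}$ for some $C,N>0$. The subalgebra $\mathcal A(Z)\subset \mathcal A_{\rm pol}(Z)$ consists of those that extend smoothly to $Z$.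

**Holomorphic convexity.** $Z^\circ$ is holomorphically convex if for every compact $K_0\subset Z^\circ$ the hull $\widehat{K_0}=\{z\in Z^\circ:|F(z)|\le\sup_{K_0}|F|\ \text{for all }F\in\mathcal A(Z^\circ)\}$ is compact. A familiar failure: in $\mathbb C^2\setminus\{0\}$ every holomorphic function extends over $0$, so by the maximum principle the hull of the unit sphere is the closed ball minus its center, which is not compact.

**Plurisubharmonicity.** For real $f$ let $L_f(P,\bar Q)=\partial\bar\partial f(P,\bar Q)$ for $(1,0)$-fields $P,Q$. It is Hermitian, because $\overline{\partial\bar\partial f}=-\partial\bar\partial f$. The function $f$ is plurisubharmonic (psh) if $L_f\ge0$, strictly psh if $L_f>0$. An exhaustion is a function whose sublevel sets $\{f\le c\}$ are compact. A complex manifold is $1$-convex if it has a smooth psh exhaustion that is strictly psh outside a compact set. The exceptional set is then the largest compact analytic subset with all components of positive dimension. Example: blow up the origin of the unit ball of $\mathbb C^2$. The pullback of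 $-\log(1-|z|^2)$ is a psh exhaustion, strictly psh off the exceptional curve $\mathbb P^1$.

**Anosov.** $(M,g)$ is Anosov if there is a continuous flow invariant splitting $T(SM)=\mathbb RX\oplus E^s\oplus E^u$ and constants $C,\kappa>0$ with $|d\varphi_s\xi|\le Ce^{-\kappa s}|\xi|$ for $\xi\in E^s$, $s\ge0$, and $|d\varphi_s\xi|\le Ce^{-\kappa|s|}|\xi|$ for $\xi\in E^u$, $s\le0$. Surfaces with $K<0$ are examples, by Theorem 3 below with $h=1$.

**The flat torus.** Here holomorphic convexity can be seen directly. With $z=te^{i\theta}$ we have $t\partial_t=z\partial_z+\bar z\partial_{\bar z}$ and $\partial_\theta=i(z\partial_z-\bar z\partial_{\bar z})$, so $B=2\bar z\partial_{\bar z}$, while $A=e^{-i\theta}(\partial_{\bar\zeta}+z^2\partial_\zeta)$. The function $z$ is killed by both fields, so $z\in\mathcal A(Z)$. A compact $K_0$ lies in $\{|z|\le r\}$ for some $r<1$, hence so does its hull, and $\{|z|\le r\}$ is compact. Holomorphically convex.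

This route is closed for an Anosov surface. The following is known: if $(M,g)$ is Anosov, then $\mathcal A(Z)\simeq\mathbb C$, while $\mathcal A_{\rm pol}(Z)$ and $\mathcal A(Z^\circ)$ are infinite-dimensional. So no nonconstant function smooth up to the boundary is available. (If $M$ is a sphere, all three algebras are $\mathbb C$; then every nonempty hull is all of $Z^\circ$, and $Z^\circ$ is not holomorphically convex.) We shall not look for holomorphic functions by hand. We look for a psh exhaustion, and let a finiteness theorem produce the functions. Here is what will be proved.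

**Theorem 1.** If $(M,g)$ is Anosov, then $Z^\circ$ carries a smooth psh exhaustion function that is strictly psh outside a compact set. Hence $Z^\circ$ is holomorphically convex.

**Theorem 2.** Let $(M,g)$ be Anosov.

* (a) $M$ is the only irreducible compact analytic curve in $Z^\circ$. The Remmert reduction $R\colon Z^\circ\to Y$ contracts $M$ to one point $y_0$ and restricts to a biholomorphism $Z^\circ\setminus M\to Y\setminus\{y_0\}$, where $Y$ is a normal Stein surface. The point $y_0$ is a genuine singularity of $Y$.
* (b) $\mathcal A_{\rm pol}(Z)$ is dense in $\mathcal A(Z^\circ)$ for uniform convergence on compact sets. The approximants of $F$ can be chosen to agree with $F$ to second order along $M$ (the difference vanishes on $M$ to order at least $2$). Hence for compact $K_0\subset Z^\circ$ the hulls of $K_0$ with respect to $\mathcal A_{\rm pol}(Z)$ and $\mathcal A(Z^\circ)$ coincide. So $Z^\circ$ is convex with respect to $\mathcal A_{\rm pol}(Z)$, and $\mathcal A_{\rm pol}(Z)$ separates points and gives local coordinates on $Z^\circ\setminus M$.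

**Theorem 3.** For a closed oriented surface $(M,g)$ the following are equivalent.

1. $(M,g)$ is Anosov.
2. There is $h\in C^\infty(SM)$ with $h>0$ and $X^2h+Kh<0$.
3. There is $\rho\in C^\infty(Z)$ with $\rho>0$ on $Z^\circ$, $\rho=0$ and $d\rho\ne0$ on $\partial Z$, such that near $\partial Z$ the Levi form of $-\log\rho$ is bounded below by $c>0$ times a Hermitian metric on $\bar D$ that is smooth up to $\partial Z$.

In particular $Z^\circ$ is $1$-convex for every Anosov surface, with $M$ as its exceptional set.

## 3. The Levi form in the frame $\bar A,\bar B$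

**Step 1: brackets.** The purpose is a table from which all later computations are read off. Put $H=[V,X]$. The structure equations of a surface are
$$[V,X]=H,\qquad [V,H]=-X,\qquad [X,H]=KV .$$
Then $\eta_\pm=\frac12(X\mp iH)$, since $[V,\tfrac12(X-iH)]=\tfrac12(H+iX)=i\cdot\tfrac12(X-iH)$. So $[V,\eta_\pm]=\pm i\eta_\pm$, and $\eta_-=\overline{\eta_+}$. Also $[\eta_+,\eta_-]=\frac14\cdot2i[X,H]=\frac i2KV$. From these,
$$[\bar A,A]=[\eta_+,\eta_-]+t^4[\eta_-,\eta_+]=(1-t^4)\tfrac i2KV,\qquad[\bar B,B]=0,$$
$$[\bar A,B]=-\big(t\partial_t(t^2)\,\eta_-+i[V,\eta_+]+it^2[V,\eta_-]\big)=-\big(2t^2\eta_--\eta_++t^2\eta_-\big)=\eta_+-3t^2\eta_-,$$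
$$[\bar B,A]=2t^2\eta_+-i[V,\eta_-]-it^2[V,\eta_+]=2t^2\eta_+-\eta_-+t^2\eta_+=3t^2\eta_+-\eta_- .$$
To split into types we invert the definitions:
$$\eta_+=\frac{\bar A-t^2A}{1-t^4},\qquad\eta_-=\frac{A-t^2\bar A}{1-t^4},\qquad V=\frac{B-\bar B}{2i}. \tag{4}$$

**Step 2: the Levi form.** The purpose is a formula for $L_f$ in terms of derivatives along the frame. Apply $d\omega(P,\bar Q)=P\omega(\bar Q)-\bar Q\omega(P)-\omega([P,\bar Q])$ to $\omega=\bar\partial f$, which vanishes on $(1,0)$-vectors, and use $\partial\bar\partial f=d\bar\partial f$: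
$$L_f(P,\bar Q)=P\bar Qf-[P,\bar Q]^{0,1}f .$$
By (4), the $(0,1)$-part of $[\bar A,A]$ is $(1-t^4)\frac i2K\frac{B}{2i}=\frac{1-t^4}4KB$, and that of $[\bar A,B]$ is $\frac{-t^2-3t^2}{1-t^4}A=-\frac{4t^2}{1-t^4}A$. Therefore
$$\begin{aligned}L_f(\bar A,A)&=\bar AAf-\tfrac{1-t^4}4K\,Bf,\\ L_f(\bar A,B)&=\bar ABf+\tfrac{4t^2}{1-t^4}Af,\\ L_f(\bar B,B)&=\bar BBf,\end{aligned}\tag{5}$$
and $L_f(\bar B,A)=\overline{L_f(\bar A,B)}$.

**A first candidate.** The obvious exhaustion of $Z^\circ$ is $f_0=-\log(1-|v|^2)=-\log(1-t^2)$. The fields $A,\bar A$ contain no $\partial_t$, so they kill functions of $t$. Moreover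
$$Bf_0=\frac{2t^2}{1-t^2},\qquad\bar BBf_0=t\,\partial_t\frac{2t^2}{1-t^2}=\frac{4t^2}{(1-t^2)^2}. \tag{6}$$
By (5), $L_{f_0}$ is diagonal with entries
$$L_{f_0}(\bar A,A)=-\tfrac{t^2(1+t^2)}2K,\qquad L_{f_0}(\bar B,B)=\tfrac{4t^2}{(1-t^2)^2}.$$
If $K<0$ everywhere, $f_0$ is strictly psh off $M$, hence psh on $Z^\circ$ by continuity: a global smooth psh exhaustion, strictly psh off $M$. On the flat torus the first entry vanishes. And at a point where $K>0$ the candidate fails, in the direction $\bar A$. The Anosov hypothesis does not include $K<0$, so this case cannot be excluded. Nor does composing with a convex increasing $\chi$ help: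
$$L_{\chi\circ f_0}(\bar A,A)=\chi'(f_0)L_{f_0}(\bar A,A)+\chi''(f_0)|\bar Af_0|^2,$$
and $\bar Af_0=0$. One must add a function that depends on the direction $w$. The next lemma says what such a function has to do.

**Lemma 2.** Let $f=-\log(1-t^2)+U$ with $U$ real and smooth on $SM\times[\frac12,1]$, and let $u=U|_{t=1}$. The matrix of $L_f$ in the frame $\bar A,\ (1-t)\bar B$ extends continuously to $t=1$, with boundary value
$$\begin{pmatrix}X^2u-K&Xu\\Xu&1\end{pmatrix}.$$
Its determinant is $X^2u-K-(Xu)^2=-\dfrac{X^2h+Kh}{h}$, where $h=e^{-u}$.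

**Proof.** By (5) and (6), and since $A$ and $\bar A$ kill functions of $t$,
$$L_f(\bar A,A)=-\tfrac{t^2(1+t^2)}2K+\bar AAU-\tfrac{1-t^4}4K\,BU,$$
$$(1-t)L_f(\bar A,B)=(1-t)\bar ABU+\tfrac{4t^2}{(1+t)(1+t^2)}AU,$$
$$(1-t)^2L_f(\bar B,B)=\tfrac{4t^2}{(1+t)^2}+(1-t)^2\bar BBU .$$
Every term is continuous up to $t=1$. There $A=\bar A=X$, and these fields differentiate only in $SM$, so $AU\to Xu$ and $\bar AAU\to X^2u$. The limits are $X^2u-K$, $Xu$ and $1$. Finally $u=-\log h$ gives $Xu=-\frac{Xh}h$ and $X^2u=-\frac{X^2h}h+\frac{(Xh)^2}{h^2}$, hence the determinant. $\square$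

So only the boundary value $u$ matters, and writing $u=-\log h$ turns the quadratic condition $X^2u-K-(Xu)^2>0$ into the linear condition (1). This explains (2).

## 4. Averaging the stable and unstable Riccati functions

The task of this section is the following.

**Lemma 3.** If $(M,g)$ is Anosov, there is $h\in C^\infty(SM)$ with $h>0$ and $X^2h+Kh<0$.

Put $r=Xh/h$. Then $Xr+r^2=\frac{X^2h}h$, so (1) says
$$Xr+r^2+K<0,\qquad r=X(\log h). \tag{7}$$
We need a strict Riccati supersolution which is, in addition, $X$ of a function.

**Step 1: Jacobi fields on $SM$.** The purpose is to write $d\varphi_s$ in the frame $X,H,V$. Let $\xi(s)=d\varphi_s\xi=cX+aH+bV$ at $\varphi_sw$. Then $d\varphi_{-s}(cX+aH+bV)$ is constant in $s$. The $s$-derivative of $d\varphi_{-s}(W_{\varphi_sw})$ is $d\varphi_{-s}([X,W])$, and $[X,H]=KV$, $[X,V]=-H$. So $c'X+a'H+b'V+aKV-bH=0$, that is,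
$$c'=0,\qquad a'=b,\qquad b'=-Ka. \tag{8}$$
Thus $a''+Ka=0$. If $\xi\in E^s$ then $\xi(s)\to0$ as $s\to\infty$, so the constant $c$ is zero; likewise for $E^u$. So $E^s,E^u\subset\mathrm{span}(H,V)$, the kernel of the contact form. For two solutions of (8), $a_1b_2-a_2b_1$ is constant, so area in $\mathrm{span}(H,V)$ is preserved, and neither $E^s$ nor $E^u$ can be the whole plane. Hence both are line fields: continuous, invariant, transverse to each other.

**Step 2: $V$ is in neither line.** The purpose is to describe the two lines by slopes. By Klingenberg's theorem (Ann. of Math. 99 (1974), 1–13) an Anosov surface has no conjugate points: a nontrivial Jacobi solution vanishes at most once. (For the claim of this step see also Mañé, *On a theorem of Klingenberg*, 1987.)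

Suppose $V(w)\in E^s(w)$. The solution along the orbit of $w$ with $a(0)=0$, $a'(0)=1$ is then bounded on $[0,\infty)$, and it is positive for $s>0$. For $T>0$ put
$$y_T(s)=a(s)\int_s^Ta(\sigma)^{-2}\,d\sigma,\qquad 0<s\le T.$$
By reduction of order this solves the Jacobi equation, so it extends to a Jacobi solution on $\mathbb R$, and $y_T(T)=0$. One has $ay_T'-a'y_T=-1$; at $s=0$ this gives $y_T(0)=1$. Let $y_{-1}$ be the Jacobi solution with $y_{-1}(-1)=0$, $y_{-1}(0)=1$; it exists and is positive for $s>-1$ because there are no conjugate points. The difference $y_{-1}-y_T$ vanishes at $0$, so it is a multiple of $a$. At $s=T$ it equals $y_{-1}(T)>0$, so the multiple is positive, and $y_T<y_{-1}$ for all $s>0$. In particular $y_T(1)\le y_{-1}(1)$ for every $T>1$. But $y_T(1)=a(1)\int_1^Ta^{-2}\,d\sigma\to\infty$ as $T\to\infty$, since $a$ is bounded: a contradiction. If $V(w)\in E^u(w)$, apply the same argument to $-a(-s)$, which solves the Jacobi equation with curvature $K$ along the reversed orbit.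

**Step 3: two Riccati solutions.** By Step 2 there are continuous functions $r^u,r^s$ on $SM$, with $r^u\ne r^s$ everywhere, such that
$$E^u=\mathbb R(H+r^uV),\qquad E^s=\mathbb R(H+r^sV).$$
If $aH+bV$ runs in $E^u$ along an orbit, then $a$ never vanishes and $r^u(\varphi_sw)=b(s)/a(s)$; same for $r^s$. By (8), $r'=\frac{b'}a-\frac{ba'}{a^2}=-K-r^2$. So $r^u$ and $r^s$ are $C^1$ along the flow, and
$$Xr+r^2+K=0\qquad\text{for } r=r^u,\,r^s.$$
Example: for $K=-1$ the solutions $a=e^{\pm s}$ give $r^u=1$, $r^s=-1$.

**What goes wrong with a single Riccati function.** The sensible first try for (7) is $r=r^u$, to be perturbed afterwards to gain strictness. Already $Xh=r^uh$ has no positive continuous solution $h$. For a vector $aH+bV$ in $E^u$ we have $a'=r^ua$, so $a(s)/a(0)=h(\varphi_sw)/h(w)$ would be bounded for $s\ge 0$. But vectors in $E^u$ grow exponentially, and their length is comparable to $|a|$. The same holds for $r^s$ in backward time. So both functions solve the Riccati equation, with equality only, and neither is $X$ of a logarithm.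

**Step 4: the average.** The purpose is to cure both defects at once. Let
$$\Delta=r^u-r^s,\qquad\bar r=\tfrac12(r^u+r^s),\qquad h_0=|\Delta|^{-1/2}>0 .$$
Subtracting the two Riccati equations, $X\Delta=-(r^u)^2+(r^s)^2=-(r^u+r^s)\Delta$. Hence
$$Xh_0=-\tfrac12\frac{X\Delta}{\Delta}\,h_0=\bar r\,h_0 .$$
So the average is $X$ of a logarithm, and strict convexity of $r\mapsto r^2$ provides the strict inequality:
$$X^2h_0=(X\bar r+\bar r^2)h_0=\Big(-\tfrac{(r^u)^2+(r^s)^2}2-K+\tfrac{(r^u+r^s)^2}4\Big)h_0=-\Big(K+\tfrac{\Delta^2}4\Big)h_0 .$$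
Thus
$$X^2h_0+Kh_0=-\tfrac14\Delta^2h_0<0, \tag{9}$$
and $h_0,Xh_0,X^2h_0$ are continuous. For $K=-1$: $\Delta=2$, $h_0=1/\sqrt2$, and both sides of (9) equal $-h_0$.

**Step 5: smoothing.** The purpose is to replace $h_0$, which is regular only along the flow, by a smooth function. Cover $SM$ by finitely many charts $U_j$ in which $X=\partial_{x_1}$, with a subordinate partition of unity $\chi_j\in C_c^\infty(U_j)$. In the chart mollify with a standard kernel $j_\varepsilon$: $h_{j,\varepsilon}=j_\varepsilon*(\chi_jh_0)$. For $k=0,1,2$ the function $\partial_1^k(\chi_jh_0)$ is continuous with compact support, and $\partial_1^kh_{j,\varepsilon}=j_\varepsilon*\partial_1^k(\chi_jh_0)$ (integrate by parts in $x_1$). This converges uniformly to $\partial_1^k(\chi_jh_0)$. So the smooth functions $h_\varepsilon=\sum_jh_{j,\varepsilon}$ satisfy $X^kh_\varepsilon\to X^kh_0$ uniformly for $k=0,1,2$. By compactness $h_0$ and $-(X^2h_0+Kh_0)$ are bounded below by positive constants, so $h=h_\varepsilon$ works for small $\varepsilon$. $\square$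

## 5. From a potential near the boundary to unbounded holomorphic functions

We prove Theorem 1. Take $h$ from Lemma 3, $u=-\log h$, and $f=-\log(1-t^2)+u$ on $Z^\circ\setminus M$, as in (2).

**Step 1: strict positivity near $\partial Z$.** By Lemma 2 with $U=u$, the matrix of $L_f$ in the frame $\bar A,(1-t)\bar B$ is continuous up to $t=1$. Its limit there has lower right entry $1$ and positive determinant, so it is positive definite, uniformly on the compact $SM$. By continuity there are $t_0<1$ and $c>0$ such that for $t>t_0$
$$L_f(\xi,\bar\xi)\ge c\big(|x|^2+(1-t)^{-2}|y|^2\big),\qquad\xi=x\bar A+y\bar B. \tag{10}$$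

**Step 2: extension over $M$.** The function $f$ depends on the direction $w$ and is not smooth at $M$; we flatten it before it gets there. Fix $t_1\in(t_0,1)$ and $c_1>\sup_{t_0<t\le t_1}f$. Let $\chi\colon\mathbb R\to[0,\infty)$ be smooth, convex, nondecreasing, with $\chi=0$ on $(-\infty,c_1]$, $\chi'>0$ on $(c_1,\infty)$, and $\chi(s)=s-c_2$ for large $s$ (integrate a smooth nondecreasing $\chi'$ rising from $0$ to $1$). Put $\psi=\chi\circ f$ on $\{t>t_0\}$ and $\psi=0$ elsewhere. Since $\chi\circ f=0$ for $t_0<t\le t_1$, $\psi$ is smooth on $Z^\circ$, and $\psi\ge0$. From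
$$i\partial\bar\partial\psi=\chi'(f)\,i\partial\bar\partial f+\chi''(f)\,i\partial f\wedge\bar\partial f$$
we see that $\psi$ is psh, and strictly psh where $\chi'(f)>0$, that is, exactly on $\{f>c_1\}=\{\psi>0\}$ inside $\{t>t_0\}$. Near $\partial Z$,
$$\psi=-\log(1-t^2)+O(1), \tag{11}$$
so all sets $\{\psi\le c\}$ are compact. This is the exhaustion claimed in Theorem 1: it is strictly psh outside the compact set $\{\psi=0\}$.

**Step 3: finiteness.** The purpose is to convert convexity into functions. By Andreotti–Grauert (*Théorèmes de finitude pour la cohomologie des espaces complexes*, Bull. SMF 90 (1962), 193–259), $\dim H^1(Z^\circ,\mathcal F)<\infty$ for every coherent sheaf $\mathcal F$ on such a manifold. Let $\{z_n\}$ be an infinite closed discrete subset of $Z^\circ$ and $\mathcal I$ its (coherent) ideal sheaf. From $0\to\mathcal I\to\mathcal O\to\mathcal O/\mathcal I\to0$ we get the exact sequence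
$$\mathcal A(Z^\circ)\to\mathbb C^{\mathbb N}\to H^1(Z^\circ,\mathcal I),\qquad F\mapsto(F(z_n))_n .$$
So the image $W$ of the restriction map has finite codimension in $\mathbb C^{\mathbb N}$. The space $\mathbb C^{\mathbb N}/\ell^\infty$ has infinite dimension: the sequences $(n^k)_n$, $k\ge1$, are independent modulo bounded ones, because a nonzero polynomial without constant term is unbounded on $\mathbb N$. If $W\subset\ell^\infty$, then $\mathbb C^{\mathbb N}/\ell^\infty$ would be a quotient of the finite-dimensional $\mathbb C^{\mathbb N}/W$. So some $F\in\mathcal A(Z^\circ)$ is unbounded on $\{z_n\}$.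

**Step 4: hulls.** Suppose $\widehat{K_0}$ is not compact for some compact $K_0$. It is closed in $Z^\circ$, so $\psi$ is unbounded on it, and it contains points $z_n$ with $\psi(z_n)\to\infty$; after passing to a subsequence of distinct points these form an infinite closed discrete set. Every $F\in\mathcal A(Z^\circ)$ satisfies $|F(z_n)|\le\sup_{K_0}|F|$, against Step 3. So $Z^\circ$ is holomorphically convex. This proves Theorem 1. $\square$

## 6. The zero section is the only compact curve

We prove Theorem 2(a). Note that Lemmas 1 and 3 give genus $\ge2$.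

**Step 1: the reduction.** The purpose is to collapse exactly what holomorphic functions cannot separate. Since $Z^\circ$ is holomorphically convex, the Remmert reduction (Remmert, Cartan) provides a normal Stein space $Y$ and a proper surjective holomorphic map $R\colon Z^\circ\to Y$ with connected fibres and $R_*\mathcal O=\mathcal O_Y$. Let $E$ be the set of points lying on positive-dimensional fibres. It is analytic, by semicontinuity of the fibre dimension: a connected fibre of positive dimension has no isolated points, so $E$ is also the set where the fibre has local dimension at least $1$.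

**Step 2: $E$ is compact.** Let $C$ be a compact connected analytic set of positive dimension. By the maximum principle on its irreducible components, $\psi$ is constant on $C$. If $C$ met $\{\psi>0\}$, then $C\subset\{\psi>0\}$, and $\psi$ would be constant on a piece of a holomorphic curve along which it is strictly subharmonic: impossible. So $C\subset\{\psi=0\}$. Applied to fibres of $R$, this gives $E\subset\{\psi=0\}$. Thus $E$ is compact, and it is not all of $Z^\circ$, so $\dim E\le1$. The fibres outside $E$ are connected and discrete, so they are points, and $\dim Y=2$. By Remmert's proper mapping theorem $R(E)$ is a compact analytic subset of a Stein space, hence finite.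

**Step 3: $R$ off $E$, and the components of $E$.** As $E=R^{-1}(R(E))$, the map $R\colon Z^\circ\setminus E\to Y\setminus R(E)$ is a proper holomorphic bijection, hence a homeomorphism. Together with $R_*\mathcal O=\mathcal O_Y$ this makes it biholomorphic. Each positive-dimensional fibre is purely one-dimensional, so $E$ is a finite union of irreducible compact curves. Conversely, holomorphic functions are constant on an irreducible compact curve and $Y$ is Stein, so such a curve lies in one fibre, hence in $E$. So $E=E_1\cup\dots\cup E_n$ is the union of all irreducible compact curves in $Z^\circ$, and $M$ is one of them.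

**Step 4: $E=M$.** The purpose is to exclude further curves, and topology does it. Curves in different fibres are disjoint. The curves of one fibre are contracted to a normal point, so their intersection matrix is negative definite (Mumford 1961, Grauert 1962). Hence the whole matrix $(E_i\cdot E_j)$ is negative definite. Intersection numbers depend only on the classes $[E_i]\in H_2(Z^\circ;\mathbb Z)\cong H_2(M;\mathbb Z)\cong\mathbb Z$. A relation $\sum q_i[E_i]=0$ with rational $q_i$ gives $\sum q_iq_j\,E_i\cdot E_j=0$, so all $q_i=0$. The $n$ classes are thus independent in a group of rank one: $n=1$, $E=M$, and $M\cdot M<0$.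

**Step 5: $y_0=R(M)$ is singular.** Suppose $y_0$ is a smooth point, with local coordinates $y_1,y_2$. The form $R^*(dy_1\wedge dy_2)$ is a holomorphic $2$-form near $M$ without zeros off $M$. So its divisor is $kM$ with $k\ge0$, and the canonical degree on $M$ is $k\,M\cdot M$. The adjunction formula gives $2\,\mathrm{genus}(M)-2=(k+1)\,M\cdot M<0$, so the genus is $0$, contradicting genus $\ge2$. This proves Theorem 2(a). $\square$

## 7. A holomorphic 2-form with a double pole along $M$

For Theorem 2(b) we shall solve $\bar\partial$-equations with $L^2$ estimates. These are cleanest for $(2,1)$-forms, where no curvature of the manifold enters. To pass between functions and $2$-forms we need a holomorphic $2$-form that has no zeros off $M$ and is controlled at $\partial Z$.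

Let $\alpha,\beta_0$ be the $(1,0)$-forms on $Z^\circ\setminus M$ dual to $\bar A,\bar B$; then $\bar\alpha,\bar\beta_0$ are dual to $A,B$.

**Lemma 4.** $\Omega=\frac{1-t^4}t\,\alpha\wedge\beta_0$ is holomorphic and nowhere zero on $Z^\circ\setminus M$. It has a pole of order exactly $2$ along $M$. Moreover $|\Omega\wedge\bar\Omega|=C\,\frac{1-t^4}{t^3}\,d\mu\,dt$ for a constant $C>0$.

**Step 1: $\bar\partial\Omega=0$.** For frame fields $P,\bar Q$ we have $\bar\partial\alpha(P,\bar Q)=-\alpha([P,\bar Q])$, and likewise for $\beta_0$. By (4), $\alpha(\eta_+)=\frac1{1-t^4}$, $\alpha(\eta_-)=\frac{-t^2}{1-t^4}$, $\alpha(V)=0$, $\beta_0(\eta_\pm)=0$, $\beta_0(V)=-\frac1{2i}$. With the brackets of Section 3: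
$$-\alpha([\bar A,B])=-\tfrac{1+3t^4}{1-t^4},\qquad-\alpha([\bar B,A])=-\tfrac{3t^2+t^2}{1-t^4},\qquad-\beta_0([\bar A,A])=\tfrac{1-t^4}4K,$$
and the other values are $0$. Hence
$$\bar\partial\alpha=-\tfrac{1+3t^4}{1-t^4}\,\alpha\wedge\bar\beta_0-\tfrac{4t^2}{1-t^4}\,\beta_0\wedge\bar\alpha,\qquad\bar\partial\beta_0=\tfrac{1-t^4}4K\,\alpha\wedge\bar\alpha .$$
Therefore $\bar\partial(\alpha\wedge\beta_0)=\bar\partial\alpha\wedge\beta_0-\alpha\wedge\bar\partial\beta_0=\frac{1+3t^4}{1-t^4}\,\alpha\wedge\beta_0\wedge\bar\beta_0$. For a function $k=k(t)$, $\bar\partial k=(Bk)\bar\beta_0=tk'\,\bar\beta_0$, so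
$$\bar\partial(k\,\alpha\wedge\beta_0)=\Big(tk'+\tfrac{1+3t^4}{1-t^4}k\Big)\alpha\wedge\beta_0\wedge\bar\beta_0 .$$
For $k=\frac{1-t^4}t$ we have $\frac{tk'}k=-1-\frac{4t^4}{1-t^4}=-\frac{1+3t^4}{1-t^4}$. So $\bar\partial\Omega=0$.

**Step 2: behavior at $M$.** The purpose is to see the pole in a frame that is smooth across $M$. Use isothermal coordinates with metric $e^{2\lambda}|d\zeta|^2$, $w=e^{-\lambda}e^{i\theta}$, $z=te^{i\theta}$. The geodesic field is
$$X=e^{-\lambda}\big(\cos\theta\,\partial_x+\sin\theta\,\partial_y+(-\lambda_x\sin\theta+\lambda_y\cos\theta)\partial_\theta\big),$$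
and $H=[\partial_\theta,X]$ is obtained by differentiating the coefficients in $\theta$. Inserting into $\eta_+=\frac12(X-iH)$,
$$\eta_+=e^{-\lambda}e^{i\theta}(\partial_\zeta+i\lambda_\zeta\partial_\theta),\qquad\eta_-=e^{-\lambda}e^{-i\theta}(\partial_{\bar\zeta}-i\lambda_{\bar\zeta}\partial_\theta).$$
As in Section 2, $\bar B=2z\partial_z$. Since $t^2e^{-i\theta}=e^{i\theta}\bar z^2$, we get $\bar A=e^{-\lambda}e^{i\theta}\xi$ with
$$\xi=\partial_\zeta+\bar z^2\partial_{\bar\zeta}+i(\lambda_\zeta-\bar z^2\lambda_{\bar\zeta})\partial_\theta,\qquad\partial_\theta=i(z\partial_z-\bar z\partial_{\bar z}).$$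
So $\xi,\partial_z$ is a smooth frame of $T^{1,0}$ across $M$. Let $\xi^*,z^*$ be the dual $(1,0)$-forms. Then $\alpha=e^\lambda e^{-i\theta}\xi^*$, $\beta_0=\frac1{2z}z^*$, and
$$\Omega=\frac{1-t^4}t\cdot\frac{e^\lambda e^{-i\theta}}{2z}\,\xi^*\wedge z^*=\frac{(1-t^4)e^\lambda}{2z^2}\,\xi^*\wedge z^* .$$
Let $s$ be a local holomorphic defining function of the complex curve $M$. Both $s$ and $z$ vanish on $M$, and their differentials there have kernel $TM$, so $|s|$ and $|z|$ are comparable. Hence $s^2\Omega$ is holomorphic off $M$, with coefficient bounded above and away from $0$. By Riemann's extension theorem it extends holomorphically across $M$, without zeros. So the pole has order exactly $2$.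

**Step 3: the density.** We have $\bar A\wedge A=(1-t^4)\,\eta_+\wedge\eta_-=(1-t^4)\frac i2X\wedge H$ and $\bar B\wedge B=2it\,\partial_t\wedge V$. So the $4$-vector $\bar A\wedge\bar B\wedge A\wedge B$ equals, up to a factor of modulus $1$, $(1-t^4)\,t\,X\wedge H\wedge V\wedge\partial_t$. Since $\mu$ is a constant multiple of the density dual to $X,H,V$, it follows that $|\alpha\wedge\beta_0\wedge\bar\alpha\wedge\bar\beta_0|=\frac C{(1-t^4)t}\,d\mu\,dt$. Multiply by $\frac{(1-t^4)^2}{t^2}$. $\square$

As a check: $\Omega$ says that the canonical divisor is $-2M$, so adjunction gives $2\,\mathrm{genus}(M)-2=-M\cdot M$. Thus $M\cdot M=\chi(M)$, the Euler number of $TM$, as it should be for a zero section in $TM$.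

## 8. Weighted $L^2$ bounds give polynomial growth

Near $\partial Z$ the complex structure degenerates, so the mean value inequality has to be applied at the right scale. In $A=\frac{1+t^2}2X+\frac{i(1-t^2)}2H$ the field $H$ has a coefficient of size $1-t$. At distance $\delta$ from the boundary we therefore use boxes of size $\delta^2$ in the directions $X,V,\partial_t$ and $\delta^3$ in the direction $H$.

**Lemma 5.** Suppose $G$ is holomorphic on $\{t>t_2\}\subset Z^\circ$ and $\int_{t>t_2}|G|^2(1-t)^N\,d\mu\,dt<\infty$ for some $N\ge0$. Then $|G|\le C(1-t)^{-N'}$ near $t=1$ for some $C,N'$.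

**Step 1: rescaled charts.** For $p\in SM$ let $e_p(x)$ be the time-one flow of $x_1X+x_2H+x_3V$ from $p$. For $|x|<r_0$ this is a chart with bounds uniform in $p$, in which $X=\partial_1+O(|x|)$, $H=\partial_2+O(|x|)$, $V=\partial_3+O(|x|)$. For small $\delta>0$ put
$$E_{p,\delta}(y)=\big(e_p(\delta^2y_1,\delta^3y_2,\delta^2y_3),\,1-\delta+\delta^2y_4\big),\qquad|y|<1 .$$
On this box $|x|=O(\delta^2)$, so the error coefficients in the chart are $O(\delta^2)$, with all $y$-derivatives. Passing to $y$-coordinates replaces $\partial_{x_1},\partial_{x_2},\partial_{x_3}$ by $\delta^{-2}\partial_{y_1},\delta^{-3}\partial_{y_2},\delta^{-2}\partial_{y_3}$. The worst error term, in $\delta^2X$ and $\delta^2V$, is $\delta^2\cdot O(\delta^2)\cdot\delta^{-3}=O(\delta)$. So, with $O(\delta)$ in every $C^k$ and uniformly in $p$,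
$$\delta^2X=\partial_{y_1}+O(\delta),\quad\delta^3H=\partial_{y_2}+O(\delta),\quad\delta^2V=\partial_{y_3}+O(\delta),\quad\delta^2\partial_t=\partial_{y_4}.$$
From $t=1-\delta+\delta^2y_4$ we get $\frac{1-t^2}\delta=2+O(\delta)$ and $\frac{1+t^2}2=1+O(\delta)$. Hence
$$\delta^2A=\tfrac{1+t^2}2\,\delta^2X+i\,\tfrac{1-t^2}{2\delta}\,\delta^3H=\partial_{y_1}+i\partial_{y_2}+O(\delta),\qquad\delta^2B=\partial_{y_4}+i\partial_{y_3}+O(\delta).$$

**Step 2: uniform ellipticity.** Let $P_0=(\partial_1+i\partial_2,\ \partial_4+i\partial_3)$ and $P_\delta=(\delta^2A,\delta^2B)$. The function $G\circ E_{p,\delta}$ is killed by $P_\delta$, hence by $P_0^*P_\delta=-\sum_{k=1}^4\partial_k^2+O(\delta)$, where the error is a second order operator with coefficients $O(\delta)$ in every $C^k$. For small $\delta$ this operator is elliptic with uniform constants. Interior regularity ($L^2$ to $H^3$) and $H^3\subset C^0$ in dimension $4$ give, with $C$ independent of $p,\delta$,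
$$|G(p,1-\delta)|^2\le C\int_{|y|<1}|G\circ E_{p,\delta}|^2\,dy .$$

**Step 3: back to $\mu$.** The Jacobian of $E_{p,\delta}$ is comparable to $\delta^{2+3+2+2}$, so $dy\le C\delta^{-9}\,d\mu\,dt$, and $1-t\in[\delta/2,2\delta]$ on the image. Therefore $|G(p,1-\delta)|^2\le C'\delta^{-9-N}\int_{t>t_2}|G|^2(1-t)^N\,d\mu\,dt$. $\square$

## 9. Density of functions of polynomial growth

We prove Theorem 2(b). One remark on the choice of algebra: since $\mathcal A(Z)\simeq\mathbb C$ for Anosov surfaces, the hull of any nonempty set with respect to $\mathcal A(Z)$ is all of $Z^\circ$, so approximants smooth up to the boundary cannot be expected.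

Let $F\in\mathcal A(Z^\circ)$, let $K_0\subset Z^\circ$ be compact, and choose $0<c'<c$ with $K_0\subset\{\psi<c'\}$.

**Step 1: the $\bar\partial$-equation.** The purpose is to cut $F$ off and record the error as a $(2,1)$-form. Let $\nu=\kappa\circ\psi$ with $\kappa$ smooth, $\kappa=1$ on $(-\infty,c]$, $\kappa=0$ on $[c+1,\infty)$. Put $\beta=F\,\bar\partial\nu\wedge\Omega$, extended by zero near $M$, where $\psi=0$ and so $\bar\partial\nu=0$. This is a smooth $\bar\partial$-closed $(2,1)$-form with support in the compact set $\{c\le\psi\le c+1\}$, on which $i\partial\bar\partial\psi>0$ because $c>0$.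

**Step 2: a Stein open set of full measure.** The estimate we want to use needs a strictly psh weight. There is none on $Z^\circ$: it would restrict to a strictly subharmonic function on the compact curve $M$. We get round this by deleting a curve that contains $M$. By (a), $\mathcal A(Z^\circ)=\mathcal O(Y)\circ R$ and $Y$ is Stein of dimension $2$, so there is a nonconstant $q\in\mathcal A(Z^\circ)$ with $q|_M=0$. Put $S=Z^\circ\setminus q^{-1}(0)$. By (a), $S$ is biholomorphic to the complement in $Y$ of the zero set of a holomorphic function that vanishes at $y_0$. The complement of such a zero set in a Stein space is Stein, and it avoids the only possible singular point. So $S$ is a Stein manifold. Let $\tau\ge0$ be a smooth strictly psh exhaustion of $S$.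

**Step 3: solving with weight $m\psi$.** For $m,j\in\mathbb N$ put $\phi_j=m\psi+\tau/j$ and $\omega_j=i\partial\bar\partial\phi_j>0$ on $S$. The Hörmander–Demailly theorem (Demailly, Ann. Sci. ÉNS 15 (1982), 457–511, Thm 5.1) applies to Kähler manifolds that admit some complete Kähler metric, such as Stein manifolds; the given metric need not be complete. With metric $\omega_j$ and weight $\phi_j$, the curvature operator acts on $(2,1)$-forms as the identity, because the curvature is $\omega_j$ itself. So the theorem gives a $(2,0)$-form $v_j$ on $S$ with $\bar\partial v_j=\beta$ and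
$$\int_Sv_j\wedge\bar v_j\,e^{-\phi_j}\le\int_S|\beta|^2_{\omega_j}e^{-\phi_j}\,dV_{\omega_j}\le\frac1m\int_{Z^\circ}|\beta|^2_{i\partial\bar\partial\psi}\,e^{-m\psi}\,dV_{i\partial\bar\partial\psi}\le\frac{C_F}m\,e^{-mc},$$
where norms are normalized so that $|v|^2_\omega\,dV_\omega=v\wedge\bar v$ for $(2,0)$-forms. For the middle inequality, diagonalize at a point: if $\omega=i\sum\lambda_k\,dz_k\wedge d\bar z_k$ and $\beta=\sum\beta_k\,dz_1\wedge dz_2\wedge d\bar z_k$, then $|\beta|^2_\omega\,dV_\omega$ is a constant times $\sum|\beta_k|^2\lambda_k^{-1}$ times the Euclidean volume. So this density does not increase when $\omega$ grows, and it scales by $\frac1m$ when $\omega$ is replaced by $m\omega$. On $\mathrm{supp}\,\beta$ we have $\omega_j\ge m\,i\partial\bar\partial\psi>0$, and $e^{-\phi_j}\le e^{-m\psi}$ as $\tau\ge0$. The last inequality holds because $\psi\ge c$ on the compact set $\mathrm{supp}\,\beta$; the constant $C_F$ does not depend on $m$.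

**Step 4: removing $\tau$.** On a compact $L\subset S$ the weights $e^{-\phi_j}$ are bounded below uniformly in $j$, so $(v_j)$ is bounded in $L^2(L)$. A diagonal subsequence converges weakly in $L^2$ on all compact subsets of $S$ to some $v=v_{(m)}$ with $\bar\partial v=\beta$ on $S$. Since $e^{-m\psi}\le e^{\sup_L\tau/j}e^{-\phi_j}$ on $L$, weak lower semicontinuity gives $\int_Lv\wedge\bar v\,e^{-m\psi}\le\frac{C_F}me^{-mc}$ for every $L$, hence
$$\int_Sv\wedge\bar v\,e^{-m\psi}\le\frac{C_F}m\,e^{-mc}. \tag{12}$$

**Step 5: crossing $q^{-1}(0)$.** The purpose is to return to $Z^\circ$. The curve $N=q^{-1}(0)$ is a null set and $\psi$ is locally bounded, so $v\in L^2_{\rm loc}(Z^\circ)$. Then $\bar\partial v=\beta$ on $Z^\circ$, because $L^2_{\rm loc}$ solutions extend across analytic subsets (Demailly, loc. cit., Lemme 6.9). In our dimension the proof is short. We must show $\int v\wedge\bar\partial\eta=-\int\beta\wedge\eta$ for smooth compactly supported $(0,1)$-forms $\eta$; by a partition of unity we may work locally. Near a regular point of $N$ choose coordinates with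 $N=\{z_1=0\}$, and let $\chi_\varepsilon$ be a function of $|z_1|/\varepsilon$ that is $0$ for $|z_1|\le\varepsilon$ and $1$ for $|z_1|\ge2\varepsilon$. The identity holds for $\chi_\varepsilon\eta$, which is supported in $S$. The extra term is bounded by
$$\Big|\int v\wedge\bar\partial\chi_\varepsilon\wedge\eta\Big|\le\|v\|_{L^2(\{|z_1|\le2\varepsilon\}\cap\,\mathrm{supp}\,\eta)}\cdot\frac C\varepsilon\cdot C\varepsilon\longrightarrow0,$$
since the tube has volume $O(\varepsilon^2)$. So the identity holds off the singular points of $N$, which are isolated. At such a point use in the same way a cutoff of $|z|/\varepsilon$ on a ball of volume $O(\varepsilon^4)$; the extra term is $\|v\|_{L^2}\cdot O(\varepsilon^{-1})\cdot O(\varepsilon^2)\to0$.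

Locally $\beta=\bar\partial v'$ with smooth $v'$, and $v-v'$ is weakly holomorphic, hence holomorphic. So $v$ is smooth after modification on a null set.

**Step 6: approximation.** On $\{\psi<c\}$ we have $\beta=0$, so $v$ is a holomorphic $2$-form there, and by (12)
$$\int_{\psi<c'}v\wedge\bar v\le e^{mc'}\int v\wedge\bar v\,e^{-m\psi}\le\frac{C_F}m\,e^{-m(c-c')}\longrightarrow0\qquad(m\to\infty).$$
By the mean value inequality $v_{(m)}\to0$ uniformly on $K_0$ in charts. By Lemma 4, $\Omega^{-1}$ is a holomorphic section of the anticanonical bundle of $Z^\circ$ that vanishes on $M$ to order $2$ and nowhere else. Hence $w_m=v_{(m)}\Omega^{-1}$ is a smooth function on $Z^\circ$ that tends to $0$ uniformly on $K_0$, is holomorphic near $M$, and vanishes on $M$ to order at least $2$. Put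
$$G_m=\nu F-w_m .$$
Off $M$, $\bar\partial G_m\wedge\Omega=F\,\bar\partial\nu\wedge\Omega-\bar\partial v_{(m)}=\beta-\beta=0$. Wedging $(0,1)$-forms with the nowhere zero form $\Omega$ is injective, so $G_m$ is holomorphic off $M$. Being smooth on $Z^\circ$, it is in $\mathcal A(Z^\circ)$. On $\{\psi<c\}$, $G_m-F=-w_m$. So $G_m\to F$ uniformly on $K_0$, and $G_m$ agrees with $F$ to second order along $M$.

**Step 7: growth.** Where $\psi>c+1$ we have $\nu=0$, so $G_m=-w_m$ and $v_{(m)}\wedge\bar v_{(m)}=|G_m|^2\,|\Omega\wedge\bar\Omega|$. By Lemma 4 the density of $|\Omega\wedge\bar\Omega|$ is at least a constant times $(1-t)\,d\mu\,dt$, and by (11) $e^{-m\psi}\ge C_m^{-1}(1-t)^m$ near $\partial Z$. So for some $t_2<1$ with $\{t>t_2\}\subset\{\psi>c+1\}$,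
$$\int_{t>t_2}|G_m|^2(1-t)^{m+1}\,d\mu\,dt\le C\int_{\psi>c+1}v_{(m)}\wedge\bar v_{(m)}\,e^{-m\psi}<\infty .$$
By Lemma 5, $G_m$ has polynomial growth near $\partial Z$; it is bounded on compact sets, so $G_m\in\mathcal A_{\rm pol}(Z)$. Density, with agreement to second order along $M$, is proved.

**Step 8: consequences.** If $z\notin\widehat{K_0}$, take $F\in\mathcal A(Z^\circ)$ with $|F(z)|>\sup_{K_0}|F|$ and approximate $F$ uniformly on $K_0\cup\{z\}$ by elements of $\mathcal A_{\rm pol}(Z)$. So $z$ is not in the $\mathcal A_{\rm pol}(Z)$-hull. The other inclusion is trivial, because $\mathcal A_{\rm pol}(Z)\subset\mathcal A(Z^\circ)$. The hulls agree, and by Theorem 1 they are compact. By (a), $\mathcal A(Z^\circ)=\mathcal O(Y)\circ R$ separates points and gives local coordinates on $Z^\circ\setminus M\cong Y\setminus\{y_0\}$. Uniform approximation on pairs of points, respectively on small closed balls together with the Cauchy estimates, passes both properties to $\mathcal A_{\rm pol}(Z)$. This proves Theorem 2(b). $\square$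

## 10. Strict boundary convexity is equivalent to the Anosov property

We prove Theorem 3. The implication $(1)\Rightarrow(2)$ is Lemma 3.

**$(2)\Rightarrow(3)$.** Take $\rho\in C^\infty(Z)$ positive on $Z^\circ$ and equal to $(1-t^2)h$ near $\partial Z$: with a cutoff $k=k(t)$ that is $1$ near $t=1$ and $0$ near $t=0$, set $\rho=k(1-t^2)h+(1-k)$. At $t=1$, $\partial_t\rho=-2h\ne0$. Near $\partial Z$, $-\log\rho$ is the function $f$ of (2), so (10) holds there by Lemma 2, exactly as in Step 1 of Section 5. Since $(1-t)^{-2}\ge1$ and $\bar A,\bar B$ is a smooth frame of $\bar D$ up to $\partial Z$, the bound in (3) follows.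

**$(3)\Rightarrow(2)$.** The function $\rho/(1-t^2)$ is smooth up to $t=1$ because $\rho=0$ there, and its value at $t=1$ is $-\frac12\partial_t\rho$. This is nonzero as $d\rho\ne0$, and positive as $\rho>0$ inside. So $\rho=(1-t^2)e^{-U}$ with $U$ real and smooth on $SM\times[\frac12,1]$. Smooth Hermitian metrics on $\bar D$ near $\partial Z$ are comparable, so after changing $c$ the hypothesis gives $L_{-\log\rho}(\xi,\bar\xi)\ge c|x|^2$ for $\xi=x\bar A+y\bar B$. Pass to the frame $\bar A,(1-t)\bar B$, which does not change $x$, and let $t\to1$. Lemma 2 gives, with $u=U|_{t=1}$,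
$$\begin{pmatrix}X^2u-K-c&Xu\\Xu&1\end{pmatrix}\ge0 .$$
Its determinant is nonnegative: $X^2u-K-(Xu)^2\ge c$. For $h=e^{-u}$ this reads $X^2h+Kh\le-ch<0$.

**$(2)\Rightarrow(1)$, Step 1: coordinates adapted to $h$.** The purpose is a quadratic form that increases along the flow. Let $r=\frac{Xh}h$ and $m=-(Xr+r^2+K)=-\frac{X^2h+Kh}h>0$. For $aH+bV$ transported by $d\varphi_s$, so that $a'=b$ and $b'=-Ka$ by (8), put
$$\alpha=\frac ah,\qquad\gamma=h(b-ra).$$
(These are unrelated to the forms of Section 7.) Along the orbit $h'=rh$. Hence
$$\alpha'=\frac bh-\frac{ra}h=h^{-2}\gamma,\qquad\gamma'=h\big(r(b-ra)-Ka-r'a-rb\big)=-h(r'+r^2+K)a=h^2m\,\alpha .$$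
For $Q=\alpha\gamma$ we get, with $c=\min_{SM}\min(h^{-2},h^2m)>0$,
$$Q'=h^{-2}\gamma^2+h^2m\,\alpha^2\ge c(\alpha^2+\gamma^2)\ge2c|Q|. \tag{13}$$
Note that $(\alpha,\gamma)$ are linear coordinates on $\mathrm{span}(H,V)_w$ depending smoothly on $w$, so $\alpha^2+\gamma^2$ is uniformly comparable to the squared length.

**Step 2: an expanding vector.** Let $\mathcal C_w=\{Q\ge0\}\subset\mathrm{span}(H,V)_w$. As $Q$ increases along the flow, the sets $d\varphi_n(\mathcal C_{\varphi_{-n}w})$, $n=0,1,2,\dots$, decrease. They are closed cones with nonempty projectivization, so by compactness of the projective line there is $\xi\ne0$ in all of them. Then $Q(d\varphi_{-n}\xi)\ge0$ for all $n$, and by monotonicity $Q(d\varphi_s\xi)\ge0$ for all $s\le0$. Since $Q'>0$, $Q(\xi)>0$. Since $Q'\ge2cQ$, the function $e^{-2cs}Q$ is nondecreasing, so $Q(d\varphi_s\xi)\le e^{2cs}Q(\xi)$ for $s\le0$. Integrate (13) over $[s-1,s]$: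
$$c\int_{s-1}^s(\alpha^2+\gamma^2)\,d\sigma\le Q(d\varphi_s\xi)-Q(d\varphi_{s-1}\xi)\le Q(d\varphi_s\xi)\le e^{2cs}Q(\xi).$$
Over a unit of time lengths change only by bounded factors, so $|d\varphi_s\xi|\le Ce^{cs}|\xi|$ for $s\le0$, with $C$ independent of $w$.

**Step 3: a contracting vector.** Use the cones $\{Q\le0\}$ and the decreasing sets $d\varphi_{-n}(\{Q\le0\}_{\varphi_nw})$. They give $\zeta\ne0$ at $w$ with $Q(d\varphi_s\zeta)\le0$ for all $s\ge0$, and $Q(\zeta)<0$. From $Q'\ge-2cQ$ the function $e^{2cs}Q$ is nondecreasing, so $|Q(d\varphi_s\zeta)|\le e^{-2cs}|Q(\zeta)|$ for $s\ge0$. Integrating (13) over $[s,s+1]$ gives $c\int_s^{s+1}(\alpha^2+\gamma^2)\,d\sigma\le Q(d\varphi_{s+1}\zeta)-Q(d\varphi_s\zeta)\le-Q(d\varphi_s\zeta)$, hence $|d\varphi_s\zeta|\le Ce^{-cs}|\zeta|$ for $s\ge0$. As $Q(\xi)>0>Q(\zeta)$, the vectors $\xi,\zeta$ are independent and span $\mathrm{span}(H,V)_w$.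

**Step 4: invariance.** The purpose is to characterize the two lines by the dynamics. For $s\le0$, monotonicity of $e^{2cs}Q$ gives $Q(d\varphi_s\zeta)\le e^{-2cs}Q(\zeta)\to-\infty$ as $s\to-\infty$, so $\zeta$ has unbounded backward orbit, while that of $\xi$ is bounded. Hence $\mathbb R\xi$ is exactly the set of vectors in $\mathrm{span}(H,V)_w$ with bounded backward orbit. For $s\ge0$, monotonicity of $e^{-2cs}Q$ gives $Q(d\varphi_s\xi)\ge e^{2cs}Q(\xi)\to\infty$, so $\mathbb R\zeta$ is exactly the set with bounded forward orbit. Both line fields, $E^u=\mathbb R\xi$ and $E^s=\mathbb R\zeta$, are therefore invariant. They are continuous: if $w_n\to w$ and unit vectors $\xi_n\in E^u(w_n)$ converge to $\xi_\infty$, the uniform estimates of Step 2 pass to the limit, so $\xi_\infty$ has bounded backward orbit and lies in $E^u(w)$; likewise for $E^s$. So $T(SM)=\mathbb RX\oplus E^s\oplus E^u$ is a uniformly hyperbolic splitting, and the flow is Anosov. This proves Theorem 3. $\square$
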